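# Polydisks and the Capacity Ratios of Convex Toric Domains

## 1. Symplectic capacities and capacity ratios

We work in $(\mathbb C^n,\omega)$, $n\ge2$, with coordinates $z_j=x_j+iy_j$ and $\omega=\sum_j dx_j\wedge dy_j$. A *domain* is the closure of a non-empty open set. For a domain $B$ of finite volume put $\mathrm{vol}(B,\omega)=\int_B\omega^n$, which is $n!$ times Lebesgue measure.

**Ellipsoids and polydisks.** For $\mathbf a\in(0,\infty]^n$ let
$$E(\mathbf a)=\Big\{z\in\mathbb C^n:\ \sum_j\frac{|z_j|^2}{a_j}\le\frac1\pi\Big\},\qquad P(\mathbf a)=E(a_1)\times\dots\times E(a_n).$$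
When all $a_j<\infty$, $E(\mathbf a)$ is an ellipsoid. For example $E(a,\dots,a)$ is the ball in which $\pi|z|^2\le a$, and $P_{2n}:=P(1,\dots,1)$ is a product of $n$ disks of area $1$.

**Definition (symplectic $k$-capacity).** Let $k\ge1$ be an integer. A symplectic $k$-capacity is a function $c_k:2^{\mathbb C^n}\to[0,\infty]$ with three properties.

- (Monotonicity) $c_k(U)\le c_k(V)$ whenever $\psi(U)\subset V$ for some symplectomorphism $\psi$ of $(\mathbb C^n,\omega)$.
- (Conformality) $c_k(bU)=b^2c_k(U)$ for $b\in\mathbb R$ and $U\subset\mathbb C^n$.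
- (Normalization) $c_k(E(\mathbf a))$ is the $k$-th term of the non-decreasing sequence obtained by ordering the numbers $ma_j$ ($m\ge1$, $1\le j\le n$), counted with repetition.

*Example.* For $E(1,2)$ the sequence is $1,2,2,3,4,4,\dots$, so $c_1=1$, $c_2=c_3=2$, $c_4=3$. For the ball $E(a,\dots,a)$ each multiple of $a$ occurs $n$ times, so $c_k=\lceil k/n\rceil a$.

**Definition (capacity ratio).** $\widehat c_k(B)=c_k(B)/\mathrm{vol}(B,\omega)^{1/n}$. By conformality it does not change under scaling, since $c_k$ and $\mathrm{vol}^{1/n}$ both get multiplied by $b^2$.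

*Example.* We shall see that $\mathrm{vol}(E(\mathbf a))=\prod a_j$. So $\widehat c_2(E(1,1))=1$, while $\widehat c_2(E(1,2))=2/\sqrt2=\sqrt2$: for $k=2$ the ball is not the best ellipsoid in dimension four.

## 2. Closed Reeb orbits and their index

The three axioms say nothing direct about shapes other than ellipsoids. We add a condition that ties $c_k$ to dynamics on the boundary. Let $\lambda=\frac12\sum_j(x_j\,dy_j-y_j\,dx_j)$, so $d\lambda=\omega$ and $\lambda_z(\zeta)=\frac12\omega(z,\zeta)$.

**Definition (Reeb flow).** A smooth star-shaped domain $B$ is a compact neighborhood of $0$ with smooth boundary transverse to the radial field. On $\partial B$ put $\xi=\ker\lambda$. The Reeb field $R$ is the tangent field with $\lambda(R)=1$ and $\iota_Rd\lambda|_{T\partial B}=0$. A closed orbit of period $T$ (possibly multiply covered) is non-degenerate if its linearized return map on $\xi$ does not have the eigenvalue $1$.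

Such a $B$ is $\{F\le1\}$ for a unique function $F$, smooth and positive on $\mathbb C^n\setminus0$, with $F(sz)=s^2F(z)$ for $s>0$ (and $F(0)=0$). Let $X_F$ be the field with $\iota_{X_F}\omega=-dF$ and $\varphi_t$ its flow. Then $\lambda(X_F)=\frac12\omega(z,X_F)=\frac12dF(z)=F$. So on $\partial B$ the field $X_F$ is the Reeb field.

*Example.* For $F=\sum\pi|z_j|^2/a_j$, $B=E(\mathbf a)$, the flow is $z_j\mapsto e^{2\pi it/a_j}z_j$. If all ratios $a_i/a_j$ ($i\neq j$) are irrational, a closed orbit has only one non-zero coordinate $z_j$, and its period is $ma_j$, $m\ge1$.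

**Index of a path of symplectic matrices.** For a path $\Phi:[0,1]\to\mathrm{Sp}(2d)$ let $i(\Phi)\in\frac12\mathbb Z$ be its index in the sense of Robbin–Salamon (*The Maslov index for paths*, Topology 1993). It is a signed count of the times at which $\mathrm{graph}\,\Phi(t)$ meets the diagonal $\Delta$, end times counting half. We use the following textbook facts.

1. It is additive under concatenation and direct sums, invariant under homotopy rel endpoints and under conjugation by a fixed symplectic matrix, and zero if $\dim\ker(\Phi(t)-I)$ is constant.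
2. On paths starting at $I$ with $\Phi(1)-I$ invertible, $i$ is the Conley–Zehnder (CZ) index.
3. Multiplying by a loop $\mathrm{diag}(e^{2\pi im_jt})$, $m_j\in\mathbb Z$, adds $2\sum m_j$.
4. The path $e^{2\pi i\rho t}$ has index $2\lfloor\rho\rfloor+1$ if $\rho\notin\mathbb Z$, and $2\rho$ if $\rho\in\mathbb Z$.
5. Localization: suppose all $\mathrm{graph}\,\Phi(t)$ are transverse to a fixed Lagrangian $W$ that is transverse to $\Delta$. Then $\mathrm{graph}\,\Phi(t)$ is the graph of a symmetric form $Q_t$ on $\Delta$ (identify $W\cong\Delta^*$) with kernel $\Delta\cap\mathrm{graph}\,\Phi(t)$, and $|i(\Phi)|=\frac12|\operatorname{sign}Q_1-\operatorname{sign}Q_0|$.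
6. With $\omega=\sum dp_j\wedge d\sigma_j$ and $G\ge0$ symmetric, the shear path $(p,\sigma)\mapsto(p,\sigma+tGp)$ has index $\frac12\operatorname{rank}G$.

In fact 6 the sign is positive because the form $\omega(\zeta,\dot\Phi\zeta)=\langle p,Gp\rangle\ge0$ has the same sign as for positive rotations. We shall really need only that the index is at most $\frac12\operatorname{rank}G$, and this follows from 1 and 5. For $t>0$ the kernel has constant dimension $2d-\operatorname{rank}G$, so only a short initial piece contributes. There $Q_0=0$ and $Q_t$ has rank equal to $\operatorname{rank}G$, so the contribution has absolute value at most $\frac12\operatorname{rank}G$.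

**CZ index of an orbit.** For a closed Reeb orbit $\gamma$ of $\partial B\cong S^{2n-1}$ the linearized flow on $\xi$, with time rescaled to $[0,1]$, is written in a symplectic frame of $\gamma^*\xi$ that extends over a disk in $\partial B$. If $\gamma$ is non-degenerate, its CZ index is the index of the resulting path $\Phi$ in $\mathrm{Sp}(2n-2)$. It is easier to compute in $\mathbb C^n$, where there is a standard frame. The next lemma allows this.

**Lemma 1.** Let $\gamma$ be a closed Reeb orbit of period $T$, degenerate or not, let $\Phi$ be its path as above, and let $\Psi(t)=d\varphi_{tT}(\gamma(0))\in\mathrm{Sp}(2n)$, in the standard frame. Then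
$$i(\Phi)=i(\Psi),\qquad \dim\ker(\Psi(1)-I)=\dim\ker(\Phi(1)-I)+2 .$$
Moreover a symplectic frame $e$ of $\gamma^*\xi$ extends over a disk in $\partial B$ if and only if the completed frame $(e,z,R/2)$ of $\gamma^*T\mathbb C^n$ is homotopic, through symplectic frames, to the standard one.

*Proof.* Homogeneity of $F$ gives $\varphi_t(sz)=s\varphi_t(z)$. Differentiating in $s$, $d\varphi_t(z)z=\varphi_t(z)$. Also $d\varphi_tR=R$. On $\partial B$ we have $\omega(z,R)=2$, so $(z,R/2)$ is a symplectic basis of its span. For $\zeta\in\xi$, $\omega(z,\zeta)=2\lambda(\zeta)=0$ and $\omega(R,\zeta)=-dF(\zeta)=0$, so this span is the $\omega$-orthogonal complement of $\xi$. Finally $L_{X_F}\lambda=-dF+dF=0$, so $d\varphi_t$ preserves $\xi$. Hence in a completed frame $d\varphi_{tT}$ is $\Phi\oplus I_2$.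

*The frame criterion.* Since $n\ge2$, $\partial B$ is simply connected, and $\gamma$ bounds a disk $u$ in $\partial B$. Choose a frame $e'$ of $u^*\xi$ over the disk and write $e=e'A$ with a loop $A$ in $\mathrm{Sp}(2n-2)$. Then $e$ extends over $u$ iff $A$ is contractible. The frame $(e',z,R/2)$ extends over the disk as a frame of $u^*T\mathbb C^n$, so along $\gamma$ it is homotopic to the standard frame. Therefore $(e,z,R/2)$ is homotopic to the standard frame iff $A\oplus I_2$ is contractible in $\mathrm{Sp}(2n)$. As $\pi_1(\mathrm{Sp}(2n-2))\to\pi_1(\mathrm{Sp}(2n))$ is an isomorphism $\mathbb Z\to\mathbb Z$, this holds iff $A$ is contractible.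

*The index.* Let $e$ extend over a disk, and let $C(t)$ be the loop of matrices of the completed frame, which is contractible. Then $\Phi(t)\oplus I_2=C(t)^{-1}\Psi(t)C(0)$. Contract $C$ to the constant loop $C(0)$ with base point fixed. This is a homotopy rel endpoints to $C(0)^{-1}\Psi(t) C(0)$, so $i(\Phi\oplus I_2)=i(\Psi)$ by fact 1, and $i(\Phi\oplus I_2)=i(\Phi)$ since a constant path has index $0$. At $t=1$ the two matrices are conjugate, which gives the kernel dimensions. $\square$

*Example.* In the irrational ellipsoid, the $m$-fold orbit in the $z_j$-axis has $T=ma_j$ and $\Psi(t)=\mathrm{diag}(e^{2\pi itma_j/a_i})_i$. By Lemma 1 and fact 4 its CZ index is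
$$2m+\sum_{i\ne j}\big(2\lfloor ma_j/a_i\rfloor+1\big)=2\,\#\{(m',i): m'a_i\le ma_j\}+n-1 .$$
If $ma_j$ is the $k$-th number in the normalization axiom, the index is $2k+n-1$. This is the origin of the following condition.

**Condition (closed Reeb orbits).** For every smooth star-shaped domain $B$ such that $(\partial B,\lambda|_{\partial B})$ has non-degenerate closed Reeb orbits, $c_k(B)$ is the period of a closed Reeb orbit of CZ index $2k+n-1$.

From now on $c_k$, for each $k\ge1$, is a symplectic $k$-capacity that satisfies this condition. We also use the standard genericity of non-degenerate contact forms: every smooth star-shaped domain is a $C^\infty$-limit of smooth star-shaped domains with non-degenerate closed Reeb orbits.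

## 3. Convex toric domains and corners

The torus $\mathbb T^n$ acts on $\mathbb C^n$ by rotating the coordinates. A *toric domain* is a $\mathbb T^n$-invariant domain. For a domain $\Omega\subset\mathbb R^n_+:=[0,\infty)^n$ put
$$X_\Omega=\{z:(\pi|z_1|^2,\dots,\pi|z_n|^2)\in\Omega\}.$$

**Definition (convex toric domain).** $X_\Omega$ is a convex toric domain if $\{x\in\mathbb R^n:(|x_1|,\dots,|x_n|)\in\Omega\}$ is compact and convex.

*Example.* $P_{2n}=X_{[0,1]^n}$, and $E(\mathbf a)=X_\Omega$ with the simplex $\Omega=\{x\ge0:\sum x_j/a_j\le1\}$.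

**Definition (corner).** A corner is a compact convex set $K\subset\mathbb R^n_+$ with non-empty interior that is down-closed: $0\le y\le x\in K$ implies $y\in K$ (inequalities between vectors are coordinatewise).

*Example.* The cube and the simplices above are corners. The triangle with vertices $(0,0),(1,0),(1,1)$ is not, since it misses $(0,1)\le(1,1)$.

$X_\Omega$ is a convex toric domain iff $\Omega$ is a corner. If the symmetrized set is convex and $x\in\Omega$, it contains all $(\pm x_1,\dots,\pm x_n)$, hence every $y$ with $0\le y\le x$; and $\Omega$ itself is the intersection of the symmetrized set with $\mathbb R^n_+$. Conversely, if $\Omega$ is a corner and $|x|,|x'|$ (taken coordinatewise) lie in $\Omega$, then the coordinatewise absolute value of $tx+(1-t)x'$ is at most $t|x|+(1-t)|x'|\in\Omega$, so it lies in $\Omega$.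

In polar coordinates $dx\,dy=\frac1{2\pi}d(\pi r^2)\,d\theta$, so $z\mapsto(\pi|z_j|^2)_j$ pushes $\omega^n/n!$ to Lebesgue measure. Writing $|\cdot|$ for Lebesgue measure of sets,
$$\mathrm{vol}(X_\Omega,\omega)=n!\,|\Omega|,\qquad bX_\Omega=X_{b^2\Omega}.$$
For example $\mathrm{vol}(P_{2n})=n!$ and $\mathrm{vol}(E(\mathbf a))=n!\cdot\prod a_j/n!=\prod a_j$.

**Notation.** $N_0^n=\mathbb Z_{\ge0}^n$; for $v\in\mathbb R^n_+$, $|v|=\sum v_i$; $\mathbf 1=(1,\dots,1)$; $h_\Omega(v)=\max_{x\in\Omega}\langle v,x\rangle$. The *gauge* of a corner $K$ is $g_K(x)=\min\{r\ge0:x\in rK\}$ on $\mathbb R^n_+$. It is finite: an interior point $x>0$ of $K$ gives a box $[0,x]\subset K$. It is convex and $1$-homogeneous.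

**Lemma 2.** Let $K$ be a corner and $x\in\mathbb R^n_+\setminus K$. There is $w\in(0,\infty)^n$ with $\langle w,x\rangle>h_K(w)$. In particular $x\in\mathbb R^n_+$ lies in $K$ iff $\langle w,x\rangle\le h_K(w)$ for all $w\ge0$.

*Proof.* Separate: there is $w\in\mathbb R^n$ with $\langle w,x\rangle>\max_K\langle w,\cdot\rangle$. Let $w^+$ be the positive part. Setting to zero those coordinates of a point of $K$ where $w_i<0$ stays in $K$, so $\max_K\langle w,\cdot\rangle=h_K(w^+)$. And $\langle w^+,x\rangle\ge\langle w,x\rangle>h_K(w^+)$. The strict inequality survives replacing $w^+$ by $w^++\epsilon\mathbf 1$ with $\epsilon>0$ small. $\square$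

## 4. Polydisks against ellipsoids, and then against convex toric domains

For each $k$ let $E^{(k)}_{2n}$ be a global maximizer of $\widehat c_k$ over $2n$-dimensional ellipsoids (one exists; Section 7 exhibits it). Let $\kappa(n)\ge2$ be the minimal integer such that $\widehat c_k(P_{2n})\ge\widehat c_k(E_{2n}^{(k)})$ for every $k\ge\kappa(n)$, each $k$ with its own maximizer. It is known that $\kappa(n)$ exists and that $\kappa(n)\to\infty$.

In dimension four it is known that the maximum of $\widehat c_k$ over convex toric domains is attained by the balls $E(a,a)$ if $k=1$; by the $E(a,2a)$ and the $P(a,a)$ if $k=2$; and by the $P(a,a)$ if $k\ge3$. So there, once the polydisk is at least as good as all ellipsoids, it is at least as good as all convex toric domains. The following question comes from Luca Baracco, Olga Bernardi, Christian Lange, Marco Mazzucchelli, "On the local maximizers of higher capacity ratios", arXiv:2303.13348 (2023).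

**Question.** For each dimension $2n\ge4$ and each $k\ge\kappa(n)$, is $P_{2n}$ a global maximizer of $\widehat c_k$ over $2n$-dimensional convex toric domains?

**Theorem 3.** Let $n\ge2$, $k\ge1$.

(A) If $k<n$, then $P_{2n}$ is not a maximizer of $\widehat c_k$ over $2n$-dimensional convex toric domains: $X_\Omega$ with $\Omega=\{x\in[0,1]^n:\sum x_i\le n-1\}$ has strictly larger ratio.

(B) If $k\ge n$, then $P_{2n}$ is a global maximizer of $\widehat c_k$ over convex toric domains. If $k>n$, the maximizers are exactly the $P(a,\dots,a)$, $a>0$. For $k=n$ the maximizer is not unique up to scaling.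

(C) $\kappa(n)=n$ for $n=2,3,4$, and $\kappa(n)\le n-1$ for $n\ge5$; moreover $\kappa(5)=4$.

So $P_{2n}$ is a maximizer if and only if $k\ge n$. The answer to the question is therefore no in general: the statement holds exactly for $n=2,3,4$. For every $n\ge5$ it fails, precisely for the $k$ in the non-empty range $\kappa(n)\le k\le n-1$. The first case is $n=5$, $k=\kappa(5)=4$.

## 5. The formula $c_k(X_\Omega)=\min_{|v|=k}h_\Omega(v)$

**Proposition 4.** For every convex toric domain, $c_k(X_\Omega)=\min\{h_\Omega(v):v\in N_0^n,\ |v|=k\}$.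

For the Gutt–Hutchings capacities this is their theorem; the proof below works for any $c_k$ as in Section 2. *Example:* for the cube $h(v)=|v|$, so
$$c_k(P_{2n})=k,\qquad \widehat c_k(P_{2n})=\frac{k}{(n!)^{1/n}} .$$

The upper bound comes from putting $X_\Omega$ inside an ellipsoid. One would like to get the lower bound by putting ellipsoids inside $X_\Omega$, but inclusions are too weak. If $E(a,b)\subset P(1,1)$ then $a,b\le1$, so $c_2(E(a,b))\le c_2(E(1,1))=1$, whereas $c_2(P(1,1))=2$. The lower bound has to use the closed Reeb orbits.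

**Upper bound.** Let $|v|=k$, $h=h_\Omega(v)>0$, $\Omega\subset[0,\rho]^n$ with $\rho>0$, and $\varepsilon>0$. Put $a_j=(1+\varepsilon)h/v_j$ if $v_j>0$ and $a_j=n\rho(1+\varepsilon)/\varepsilon$ if $v_j=0$. For $x\in\Omega$,
$$\sum_j\frac{x_j}{a_j}\le\frac{\langle v,x\rangle}{(1+\varepsilon)h}+n\cdot\frac{\rho\,\varepsilon}{n\rho(1+\varepsilon)}\le\frac1{1+\varepsilon}+\frac\varepsilon{1+\varepsilon}=1,$$
so $X_\Omega\subset E(\mathbf a)$. The $k$ numbers $ma_j$ with $1\le m\le v_j$ are all at most $(1+\varepsilon)h$, so $c_k(X_\Omega)\le c_k(E(\mathbf a))\le(1+\varepsilon)h$. Let $\varepsilon\to0$.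

**Lower bound.** Fix $\delta\in(0,1)$. The plan: replace $\Omega$ by a smooth corner $K$; compute the Reeb flow of $X_K$ explicitly; produce a closed orbit of period $c_k(X_K)$ whose index is under control; and read a lattice vector $v$ off that orbit.

**Step 1: a smooth corner close to $\Omega$.** The set $\Sigma=\{x\in\mathbb R^n_+:g_\Omega(x)=1+\delta\}$ is compact and misses $\Omega$. By Lemma 2, each $x\in\Sigma$ has some $u\in(0,\infty)^n$ with $h_\Omega(u)=1$ and $\langle u,x\rangle>1$, and the same $u$ works near $x$. By compactness there are finitely many $u_1,\dots,u_J\in(0,\infty)^n$ with $h_\Omega(u_j)=1$ such that $Q=\{x\in\mathbb R^n_+:\langle u_j,x\rangle\le1\ \forall j\}$ misses $\Sigma$. Clearly $\Omega\subset Q$. A point of $Q$ with $g_\Omega>1+\delta$ could be scaled down into $\Sigma\cap Q=\emptyset$, so $Q\subset(1+\delta)\Omega$. Let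
$$f(x)=\frac1p\log\sum_{j=1}^Je^{p\langle u_j,x\rangle},\qquad \eta=\frac{\log J}p\le\delta\ (p\text{ large}),\qquad K=\{x\in\mathbb R^n_+:f(x)\le1+\eta\}.$$
Then $f$ is smooth and convex on $\mathbb R^n$, $\partial_if>0$, $f(0)=\eta$, and $\max_j\langle u_j,x\rangle\le f(x)\le\max_j\langle u_j,x\rangle+\eta$. Hence $Q\subset K\subset(1+\eta)Q$, and
$$\Omega\subset K\subset(1+\delta)^2\Omega .$$
$K$ is a corner. Let $g$ be its gauge. For $x\in\mathbb R^n_+\setminus0$ the function $s\mapsto f(sx)$ has derivative $\langle\nabla f(sx),x\rangle>0$ and runs from $\eta$ to $\infty$, so $g(x)=r$ is the unique solution of $f(x/r)=1+\eta$. The implicit function theorem makes $g$ smooth near $\mathbb R^n_+\setminus0$. It is $1$-homogeneous and convex on $\mathbb R^n_+$, so its Hessian is $\ge0$ on $\mathbb R^n_+\setminus0$ (on boundary points by continuity). Differentiating $f(x/g(x))=1+\eta$ gives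
$$g_j:=\partial_jg(x)=\frac{\partial_jf(x/g)}{\langle\nabla f(x/g),x/g\rangle}>0 .$$

**Step 2: the Reeb flow of $B=X_K$.** Let $F(z)=g(\pi|z_1|^2,\dots,\pi|z_n|^2)$. It is smooth on $\mathbb C^n\setminus0$, $F(sz)=s^2F(z)$, and $B=\{F\le1\}$ is a smooth star-shaped domain. With $x_j=\pi|z_j|^2$ we have $\lambda=\frac1{2\pi}\sum x_jd\theta_j$ and $\omega=\frac1{2\pi}\sum dx_j\wedge d\theta_j$. The field $\sum2\pi g_j(x)\partial_{\theta_j}$ satisfies $\iota\,\omega=-\sum g_jdx_j=-dF$, so it is $X_F$, and on $\partial B$ it is the Reeb field. It preserves $x$, so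
$$\varphi_t(z)_j=e^{2\pi itg_j(x)}z_j .$$

**Step 3: a closed orbit of period $c_k(B)$ with an index bound.** The boundary of $B$ is usually degenerate, so we approximate and pass to the limit. This costs an error in the index, which the next lemma bounds.

**Lemma 5.** Let $\Phi_l\to\Phi$ uniformly in $\mathrm{Sp}(2d)$, all starting at $I$, with $\Phi_l(1)-I$ invertible. Then $|i(\Phi_l)-i(\Phi)|\le\frac12\dim\ker(\Phi(1)-I)$ for large $l$.

*Proof.* Write $\Phi_l(t)=\Phi(t)\exp Y_l(t)$ with $Y_l$ small and $Y_l(0)=0$. The map $(t,s)\mapsto\Phi(t)\exp(sY_l(t))$ on the square shows that $\Phi_l$ is homotopic rel endpoints to $\Phi$ followed by the short path $\eta(s)=\Phi(1)\exp(sY_l(1))$. So $i(\Phi_l)=i(\Phi)+i(\eta)$. Choose a Lagrangian $W$ transverse to $\Delta$ and to $\mathrm{graph}\,\Phi(1)$; for large $l$ it is transverse to all $\mathrm{graph}\,\eta(s)$. By localization (fact 5), $|i(\eta)|=\frac12|\operatorname{sign}Q_1-\operatorname{sign}Q_0|$. Here $Q_1$ is non-degenerate and near $Q_0$, so it keeps the positive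 and negative eigenvalues of $Q_0$, and only the kernel of $Q_0$ can contribute to the difference: $|i(\eta)|\le\frac12\dim\ker Q_0=\frac12\dim\ker(\Phi(1)-I)$. $\square$

Choose star-shaped domains $B_l=\{F_l\le1\}$ with non-degenerate closed Reeb orbits, $F_l$ being $2$-homogeneous and $F_l\to F$ in $C^\infty_{\rm loc}(\mathbb C^n\setminus0)$. Then $(1-\varepsilon_l)B\subset B_l\subset(1+\varepsilon_l)B$ with $\varepsilon_l\to0$, so by monotonicity and conformality $T_l:=c_k(B_l)\to T:=c_k(B)$. Comparison with balls gives $0<T<\infty$. By the condition of Section 2 there are closed Reeb orbits $\gamma_l$ of $\partial B_l$ of period $T_l$ and CZ index $2k+n-1$. After passing to a subsequence, $\gamma_l(0)\to z\in\partial B$. The flows of $X_{F_l}$ and their differentials converge uniformly on compact time intervals near $z$, so $\varphi_T(z)=z$. We obtain a closed Reeb orbit $\gamma$ of $\partial B$ of period $T$ with $\gamma(0)=z$.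

Let $e$ be a frame of $\gamma^*\xi$ that extends over a disk in $\partial B$, time being rescaled to $[0,1]$. Project $e$ at each time to the contact hyperplane of $\partial B_l$ along $\gamma_l$, along the span of the radial vector and the Reeb vector of $\partial B_l$, and apply the symplectic Gram–Schmidt process. For large $l$ this gives frames $e_l\to e$ uniformly. The completed frames are then also uniformly close, so the completed frame of $e_l$ is homotopic to that of $e$, hence to the standard one, and by Lemma 1 $e_l$ extends over a disk in $\partial B_l$. So the paths $\Phi_l$ of $\gamma_l$ in the frames $e_l$ have index $2k+n-1$ and converge uniformly to the path $\Phi$ of $\gamma$ in the frame $e$. Lemma 5 and Lemma 1 give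
$$2k+n-1\ \le\ i(\Psi)+\tfrac12\nu,\qquad \nu=\dim\ker(\Psi(1)-I)-2,\tag{1}$$
where $\Psi(t)=d\varphi_{tT}(z)$ in the standard frame.

**Step 4: computing the right side of (1).** Let $S=\{j:z_j\ne0\}$, $s=|S|$, and evaluate $g_j$ at $x=(\pi|z_j|^2)_j$. Put $v_j=\lfloor Tg_j\rfloor\ge 0$ for all $j$. Since $\varphi_T(z)=z$, $Tg_j\in\mathbb Z$ for $j\in S$. We write $\Psi$ at unrescaled time $t\in[0,T]$.

For $j\notin S$, differentiating $e^{2\pi itg_j(x)}z_j$ at $z_j=0$ shows that the $j$-th factor is rotated by $e^{2\pi itg_j}$. For $j\in S$ write $\delta z_j=z_j(\rho_j+i\sigma_j)$ and $p_j=|z_j|^2\rho_j$. Then $\omega=\sum_Sdp_j\wedge d\sigma_j$ on $\mathbb C^S$. Further $\delta x_l=2\pi p_l$ for $l\in S$ and $\delta x_l=0$ for $l\notin S$. So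
$$\delta\big(e^{2\pi itg_j}z_j\big)=e^{2\pi itg_j}z_j\Big(\rho_j+i\sigma_j+i\,4\pi^2t\sum_{l\in S}\partial_j\partial_lg\;p_l\Big).$$
Thus on $\mathbb C^S$, with $G=(\partial_j\partial_lg)_{j,l\in S}\ge0$,
$$\Psi_t=\mathrm{diag}(e^{2\pi itg_j})_{j\in S}\circ\big[(p,\sigma)\mapsto(p,\sigma+4\pi^2t\,Gp)\big].$$
The first factor is a loop, because $Tg_j=v_j\in\mathbb Z$ on $S$. By facts 1, 3, 4, 6,
$$i(\Psi)=2\sum_{j\in S}v_j+\tfrac12\operatorname{rank}G+\sum_{j\notin S}i_j,\qquad i_j=\begin{cases}2v_j+1,&Tg_j\notin\mathbb Z,\\2v_j,&Tg_j\in\mathbb Z.\end{cases}$$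
At time $T$ the $S$-block is a shear whose kernel (of $\Psi-I$) has dimension $2s-\operatorname{rank}G$, so $\nu=2s-2-\operatorname{rank}G+2\,\#\{j\notin S:Tg_j\in\mathbb Z\}$. In the sum the ranks cancel, and each $j\notin S$ contributes $2v_j+1$ in either case:
$$i(\Psi)+\tfrac12\nu=2\sum_{j\in S}v_j+(s-1)+\sum_{j\notin S}(2v_j+1)=2|v|+n-1.\tag{2}$$
From (1) and (2), $|v|\ge k$.

**Step 5: from the orbit to the support function.** We bound $h_K(v)$ by the period. By convexity and Euler's identity $\langle\nabla g(x),x\rangle=g(x)$, for $y\in K$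
$$\langle\nabla g(x),y\rangle=g(x)+\langle\nabla g(x),y-x\rangle\le g(y)\le1 .$$
Since $0\le v\le T\nabla g(x)$, it follows that $h_K(v)\le T$. Choose $v'\in N_0^n$ with $v'\le v$ and $|v'|=k$. Then
$$c_k(B)=T\ge h_K(v)\ge h_K(v')\ge h_\Omega(v').$$
Finally $B\subset X_{(1+\delta)^2\Omega}=(1+\delta)X_\Omega$, so $(1+\delta)^2c_k(X_\Omega)\ge c_k(B)\ge\min_{|v|=k}h_\Omega(v)$. Let $\delta\to0$. $\square$

## 6. Cutting a vertex off the cube: $k<n$

By Proposition 4, maximizing $\widehat c_k$ means making $|\Omega|$ small while keeping $h_\Omega(v)\ge k$ for all lattice vectors $|v|=k$. Try $n=2$.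

For $k=1$ the constraints are $h_\Omega(1,0)\ge1$ and $h_\Omega(0,1)\ge1$. The square satisfies them with area $1$, but so does the triangle $x_1+x_2\le1$ with area $\frac12$. The triangle is the ball $E(1,1)$, with $\widehat c_1=1>1/\sqrt2=\widehat c_1(P_4)$. The vertex $(1,1)$ of the square is wasted, because a vector $v$ with $|v|=1$ never looks at both coordinates.

For $k=2$ the vector $v=(1,1)$ does see the vertex: $h_\Omega(1,1)\ge2$. The triangle with vertices $(0,0),(2,0),(0,1)$, i.e. $E(2,1)$, has $h_\Omega(2,0)=4$, $h_\Omega(1,1)=2$, $h_\Omega(0,2)=2$ and area $1$. It ties with the square.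

**Proof of (A).** Let $k<n$ and $\Omega=\{x\in[0,1]^n:|x|\le n-1\}$, a corner. If $v\in N_0^n$ and $|v|=k$, then the support of $v$ has at most $k\le n-1$ elements. So the indicator vector of the support lies in $\Omega$, and $h_\Omega(v)\ge k$. By Proposition 4, $c_k(X_\Omega)\ge k$. The removed piece $\{x\in[0,1]^n:\sum(1-x_i)<1\}$ has volume $1/n!$, so $|\Omega|=1-\frac1{n!}$ and
$$\widehat c_k(X_\Omega)\ge\frac k{(n!-1)^{1/n}}>\frac k{(n!)^{1/n}}=\widehat c_k(P_{2n}).\qquad\square$$

This answers the question negatively as soon as $\kappa(n)<n$ for some $n$. So we compute with ellipsoids.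

## 7. The best ellipsoids and the bound $\kappa(n)\le n-1$ for $n\ge5$

**Step 1: the maximal ratio among ellipsoids.** Let $L=c_k(E(\mathbf a))$ and $m_j=\lceil L/a_j\rceil$. Exactly $\sum(m_j-1)$ of the numbers $ma_j$ are $<L$, and $L$ is the $k$-th number, so $\sum(m_j-1)\le k-1$, i.e. $\sum m_j\le n+k-1$. Therefore $\widehat c_k(E(\mathbf a))^n=L^n/\prod a_j\le\prod m_j$. Conversely, let $m_j$ be positive integers with sum $n+k-1$ and $a_j=1/m_j$. Then exactly $k-1$ of the numbers $ma_j$ are $<1$ and $n$ of them equal $1$, so $L=1$ and the ratio to the $n$-th power is $\prod m_j$. Hence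
$$\widehat c_k(E^{(k)}_{2n})^n=\Pi_k:=\max\Big\{\prod_{j=1}^n m_j:\ m_j\ge1\text{ integers},\ \sum m_j=n+k-1\Big\}.$$
(Vectors with smaller sum have smaller product than some vector with the full sum.) The maximum is attained by the balanced choice: if two parts differ by at least $2$, moving one unit between them increases the product. Put
$$r(n,k)=\frac{\widehat c_k(P_{2n})^n}{\widehat c_k(E^{(k)}_{2n})^n}=\frac{k^n}{n!\,\Pi_k}.\tag{3}$$

**Step 2: $r(n,k)$ is strictly increasing in $k$.** Passing from $k$ to $k+1$ raises a smallest part $q=\lfloor\frac{n+k-1}n\rfloor=\lceil k/n\rceil$ of the balanced choice by one, so $\Pi_{k+1}/\Pi_k=1+1/q$ with $q\ge k/n$. As $n\ge2$, $(1+1/k)^n>1+n/k\ge1+1/q$, so $r(n,k+1)>r(n,k)$. Hence $\kappa(n)=\min\{k\ge2:r(n,k)\ge1\}$.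

**Step 3: values for $k\le n$.** If $k\le n$ the balanced choice consists of $k-1$ twos and otherwise ones, so $\Pi_k=2^{k-1}$. First,
$$r(n,n)=\frac{n^n}{n!\,2^{n-1}}\ge1,$$
with equality at $n=1$ (for this formula), because passing from $n$ to $n+1$ multiplies $n^n/n!$ by $(1+1/n)^n\ge2$. So $\kappa(n)\le n$. In particular $\kappa(2)=2$. Since $r(3,2)=\frac8{12}<1$ and $r(4,3)=\frac{81}{96}<1$, we get $\kappa(3)=3$ and $\kappa(4)=4$.

**Step 4: $n\ge5$.** We have $r(5,4)=\frac{1024}{120\cdot8}=\frac{1024}{960}>1$. For $n\ge5$, from $r(n,n-1)=\frac{(n-1)^n}{n!\,2^{n-2}}$,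
$$\frac{r(n+1,n)}{r(n,n-1)}=\frac12\cdot\frac n{n+1}\Big(1+\frac1{n-1}\Big)^n>\frac12\cdot\frac56\cdot\frac52=\frac{25}{24}>1 .$$
Here the first three terms of the binomial expansion give $(1+\frac1{n-1})^n\ge1+\frac n{n-1}+\frac{n}{2(n-1)}=1+\frac32\cdot\frac n{n-1}>\frac52$. By induction $r(n,n-1)>1$, so $\kappa(n)\le n-1$ for all $n\ge5$. Finally $r(5,3)=\frac{243}{120\cdot4}=\frac{243}{480}<1$, so $\kappa(5)=4$. This proves (C). $\square$

With (A), the answer to the question is negative for every $n\ge5$. In numbers, for $n=5$, $k=4$ the fifth powers of the ratios are $8$ for the best ellipsoid, $1024/120\approx8.53$ for the polydisk, and at least $1024/119\approx8.61$ for the truncated polydisk.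

It remains to prove (B), which shows that the failure stops at $k=n$.

## 8. Polar corners and $k$-free sets

We must show: if $k\ge n$ and $h_\Omega(v)\ge k$ for all $v\in N_0^n$ with $|v|=k$, then $|\Omega|\ge1$. The condition bounds $\Omega$ from below through its support function; it becomes a condition on points after polarity.

**Definition (polar corner).** For a corner $\Omega$ let $\Omega^\circ=\{u\in\mathbb R^n_+:\langle u,x\rangle\le1\ \forall x\in\Omega\}$.

*Example.* With $\Delta_n=\{u\in\mathbb R^n_+:|u|\le1\}$, the polar of $[0,1]^n$ is $\Delta_n$ and the polar of $\Delta_n$ is $[0,1]^n$.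

The set $\Omega^\circ$ is again a corner. It is compact because $\Omega$ contains a box $[0,\epsilon]^n$, has interior because $\Omega$ is bounded, and is clearly convex and down-closed. Also $\Omega^{\circ\circ}=\Omega$: the inclusion $\supset$ is clear, and if $x\in\mathbb R^n_+\setminus\Omega$, take $w$ from Lemma 2; then $w/h_\Omega(w)\in\Omega^\circ$ pairs with $x$ to more than $1$.

**Lemma 6 (Saint-Raymond; Meyer's proof).** For a corner $\Omega\subset\mathbb R^n_+$, $|\Omega|\,|\Omega^\circ|\ge1/n!$.

*Proof.* Induction on $n$. For $n=1$, $\Omega=[0,d]$, $\Omega^\circ=[0,1/d]$. Let $n\ge2$ and $\Omega_i=\Omega\cap\{x_i=0\}$, a corner in $\mathbb R^{n-1}_+$. Let $x\in\Omega$ with $x>0$. The pyramid $\mathrm{conv}(x,\Omega_i)\subset\Omega$ has volume $x_i|\Omega_i|/n$. A point of it is $y=\tau x+(1-\tau)w$ with $w\in\Omega_i$, so $y_i/x_i=\tau\le y_j/x_j$ for all $j$. Hence a common point of the $i$-th and $j$-th pyramids lies in the hyperplane $y_i/x_i=y_j/x_j$, and such points form a null set. So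
$$\sum_ix_i|\Omega_i|\le n|\Omega| ,$$
and by continuity this holds for all $x\in\Omega$ (points with $x>0$ are dense). That is, $\big(|\Omega_i|/(n|\Omega|)\big)_i\in\Omega^\circ$. The same argument for $\Omega^\circ$ gives $\big(|(\Omega^\circ)_i|/(n|\Omega^\circ|)\big)_i\in\Omega^{\circ\circ}=\Omega$. The pairing of these two points is at most $1$:
$$n^2|\Omega||\Omega^\circ|\ge\sum_i|\Omega_i|\,|(\Omega^\circ)_i| .$$
Moreover $(\Omega^\circ)_i=(\Omega_i)^\circ$. For $u$ with $u_i=0$, setting $x_i=0$ does not change $\langle u,x\rangle$ and stays in $\Omega$, so it is enough to test $u$ on $\Omega_i$. By induction each summand is at least $1/(n-1)!$, and $|\Omega||\Omega^\circ|\ge\frac{n}{n^2(n-1)!}=\frac1{n!}$. $\square$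

**Definition ($k$-free).** A corner $D\subset\mathbb R^n_+$ is $k$-free if $sv\notin D$ for all $v\in N_0^n$ with $|v|=k$ and all $s>1$.

*Example.* $k\Delta_n$ is $k$-free. For $n=2$, $k=2$ the rectangle $[0,1]\times[0,2]$ is $2$-free: the vectors $(2,0)$, $(1,1)$, $(0,2)$ leave it when stretched. Its area is $2$, the same as that of $2\Delta_2$.

Now $h_\Omega(v)\ge k$ for all $|v|=k$ says exactly that $D=k\Omega^\circ$ is $k$-free, because $sv\in k\Omega^\circ$ iff $s\,h_\Omega(v)\le k$. So by Lemma 6 the inequality in (B) follows from this statement.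

**Proposition 7.** Let $n\ge1$, $k\ge n$, and let $D\subset\mathbb R^n_+$ be $k$-free. Then $|D|\le k^n/n!$. If $k>n$, equality holds only for $D=k\Delta_n$.

The hypothesis $k\ge n$ cannot be dropped: for $n=2$, $k=1$ the unit square is $1$-free with area $1>\frac12$.

## 9. Slicing a $k$-free corner, and two places where slicing is not enough

The natural attempt is induction on $n$ by slices. Let $n\ge2$, $N=n-1$, $M=k-n+1\ge1$. Fix a coordinate $i$, let $D_t=D\cap\{u_i=t\}$, regarded as a subset of $\mathbb R^{n-1}_+$, and $\bar s=\max_Du_i$. By down-closedness $\bar se_i\in D$, and $D$ is $k$-free at $v=ke_i$, so $\bar s\le k$. Put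
$$\varphi(t)=\big((n-1)!\,|D_t|\big)^{1/N}\ (0\le t<\bar s),\qquad\varphi(t)=0\ (t\ge\bar s).$$
On $[0,\bar s)$ the function $\varphi$ is positive (the hull of $D_0$ and $\bar se_i$ lies in $D$), non-increasing (down-closedness) and concave (Brunn–Minkowski). Moreover
$$|D|=\frac V{(n-1)!},\qquad V=\int_0^{\bar s}\varphi^N\,dt,\qquad\text{so the goal is}\quad V\le\frac{k^n}n.\tag{4}$$
For $k\Delta_n$ we have $\varphi(t)=k-t$. If $\varphi(t)\le k-t$ held for every $k$-free $D$, we would be done, as $\int_0^k(k-t)^Ndt=k^n/n$. At integers up to $M$ the bound is indeed true.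

**Integer heights.** Assume Proposition 7 in dimension $n-1$. Then
$$\varphi(m)\le k-m\qquad\text{for integers }0\le m\le M.\tag{5}$$
For $m=0$: $D_0$ is $k$-free in $\mathbb R^{n-1}_+$ and $k\ge n-1$, so induction gives $\varphi(0)\le k$. Let $1\le m<\bar s$ and $t\in(m,\bar s)$. Then $D_t$ is $(k-m)$-free: if $\sigma v'\in D_t$ with $\sigma>1$ and $|v'|=k-m$, then the point with $i$-th coordinate $t$ and other coordinates $\sigma v'$ dominates $s_0\,(m,v')$ with $s_0=\min(t/m,\sigma)>1$. So $s_0(m,v')\in D$, while $|(m,v')|=k$, a contradiction. As $k-m\ge k-M=n-1$, induction gives $\varphi(t)\le k-m$. Let $t\downarrow m$; $\varphi$ is continuous on $(0,\bar s)$. If $m\ge\bar s$, then $\varphi(m)=0<k-m$.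

*First obstruction: between integers.* In the rectangle $[0,1]\times[0,2]$ with $k=n=2$ and $i=1$ we have $\varphi=2$ on $[0,1)$, which exceeds $2-t$ for $0<t<1$. The pointwise bound fails between the integers $0$ and $M=1$. One has to show that a bulge between integers is paid for elsewhere.

*Second obstruction: beyond $M$.* With $i=2$ in the same rectangle, $\varphi=1$ on $[0,2)$, which exceeds $2-t$ on $(1,2)$. Here (5) gives no information, and for a real reason: for $m>M$ the slices are $(k-m)$-free with $k-m<n-1$, and for such parameters Proposition 7 can fail. Moreover concavity and (5) alone do not imply (4). For $n=k=3$, $M=1$, the function $\varphi\equiv2$ on $[0,3)$ is concave, non-increasing, with $\varphi(0)\le3$, $\varphi(1)\le2$ and $\bar s\le3$, yet $V=12>9=k^n/n$. So some information not visible in the integer slices is needed.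

For the first obstruction we shall exchange the roles of the axes and slice the region under the graph of $\varphi$ horizontally. For the second we use the lattice vectors near the diagonal, $\mathbf 1$ or vectors in $\{1,2\}^n$. They bound the barycenter of $D$ in a well-chosen direction $i$, and a long tail beyond $M$ would push the barycenter out.

**Lemma 8 (barycenter).** If $c$ is the barycenter of a corner $D\subset\mathbb R^n_+$, then $\frac{n+1}nc\in D$.

*Proof.* For $w\ge0$ and $u\in D$, $\langle w,u\rangle\le h_D(w)g_D(u)$. Since $|\{u\in D:g_D(u)\le r\}|=r^n|D|$, the mean of $g_D$ over $D$ is $\int_0^1(1-r^n)\,dr=\frac n{n+1}$. Averaging, $\langle w,c\rangle\le\frac n{n+1}h_D(w)$ for all $w\ge0$. By Lemma 2, $\frac{n+1}nc\in D$. $\square$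

## 10. Proof of the volume bound for $k$-free corners

We prove $|D|\le k^n/n!$ by induction on $n$. For $n=1$, $D=[0,d]$ and $d\le k$. Let $n\ge2$ and assume the result in dimension $n-1$.

**Step 1: choosing the coordinate $i$.** The aim is a direction in which the barycenter $c$ of $D$ is low: $c_i\le\mu/(n+1)$.

If $k=n$, some $i$ has $c_i\le\frac n{n+1}$. Otherwise $\frac{n+1}nc>\mathbf 1$ in every coordinate, and by Lemma 8 and down-closedness $s\mathbf 1\in D$ for some $s>1$, although $|\mathbf 1|=k$. Put $\mu=n$.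

If $n+1\le k\le2n-2$ (so $n\ge3$), some $i$ has $c_i\le\frac{2n}{n+1}$. Otherwise $\frac{n+1}nc\ge2s\mathbf 1$ for some $s>1$. Choose $v\in\{1,2\}^n$ with $|v|=k$, which is possible as $n\le k\le2n$. Then $2s\mathbf 1\ge sv$, so $sv\in D$, a contradiction. Put $\mu=2n$.

If $k\ge2n-1$, take any $i$.

These ranges cover all $k\ge n$ and do not overlap. With this $i$, define $D_t,\bar s,\varphi,V$ as in Section 9. By induction (5) holds.

**Step 2 (Case 1): the graph stays under the line.** If $\varphi(t)\le k-t$ on $[0,\bar s)$, then $V\le\int_0^{\bar s}(k-t)^Ndt\le k^n/n$.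

Otherwise there is $t^*\in[0,\bar s)$ with $\varphi(t^*)>k-t^*$. By (5), $t^*\notin\{0,1,\dots,M\}$. So either $t^*\in(m,m+1)$ with integers $0\le m$, $m+1\le M$, or $t^*>M$.

**Step 3 (Case 2a): a bulge at $t^*\in(m,m+1)$, $m+1\le M$.** Here $k':=k-m\ge k-M+1=n$. We treat $[0,m]$ and $[m,\infty)$ separately.

*Left of $m$.* The function $\psi(t)=\varphi(t)-(k-t)$ is concave on $[0,\bar s)$, $\psi(m)\le0$ and $\psi(t^*)>0$. If $\psi$ were positive at some $t<m$, concavity would give $\psi(m)>0$. So $\varphi\le k-t$ on $[0,m]$, and $\int_0^m\varphi^N\le(k^n-k'^n)/n$.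

*Right of $m$, sliced horizontally.* Let $\chi(\tau)=\varphi(m+\tau)$ for $\tau\ge0$; then $\chi(0)\le k'$. For $0\le y<\chi(0)$ let $T(y)=|\{\tau\ge0:\chi(\tau)>y\}|$. As $\chi$ is concave and non-increasing where it is non-zero, $\{\chi>y\}$ is an interval starting at $0$, and $T$ is concave and non-increasing: if $\chi(\tau_1)>y_1$ and $\chi(\tau_2)>y_2$, the same holds for convex combinations. Put
$$y_0=k'-1\ge n-1>0 .$$
By (5), $\chi(1)=\varphi(m+1)\le k'-1=y_0$, so $\{\chi>y_0\}\subset[0,1)$. Put $\tau^*=t^*-m\in(0,1)$. Then $\chi(\tau^*)>k'-\tau^*$; pick $y^*\in(k'-\tau^*,\chi(\tau^*))$. We have $y^*>k'-1=y_0$ and $y^*<\chi(\tau^*)\le\chi(0)$. So $y_0$ is an interior point of $[0,\chi(0))$, $T(y_0)\le1$, and $T(y^*)\ge\tau^*>k'-y^*$. Let $-c\le0$ be a supergradient of $T$ at $y_0$: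
$$T(y)\le1+c(y_0-y)\qquad(0\le y<\chi(0)).$$
At $y^*$ this reads $1-c(y^*-y_0)\ge T(y^*)>k'-y^*=1-(y^*-y_0)$, hence $c<1$. So the bulge at $y^*$ forces the slope to be gentle, and this limits $T$ below $y_0$. Since $1+c(k'-1-y)\ge1-c>0$ for $y\le k'$, we may extend the integral up to $k'$:
$$\int\chi^N=\int_0^{\chi(0)}Ny^{N-1}T(y)\,dy\le\int_0^{k'}Ny^{N-1}\big(1+c(k'-1-y)\big)dy .$$
The last integral is $k'^N\big(1+c(k'-1)\big)-c\frac{n-1}nk'^{N+1}=k'^N\big[1+c\big(\frac{k'}n-1\big)\big]$. As $k'\ge n$ and $c<1$,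
$$\int\chi^N\le k'^N\Big[1+c\Big(\frac{k'}n-1\Big)\Big]\le k'^N\cdot\frac{k'}n=\frac{k'^n}n.$$
Adding both parts, $V\le k^n/n$.

**Step 4 (Case 2b): $t^*>M$; comparison with an affine profile.** Since $0<M<t^*<\bar s$, $M$ is interior and $\varphi$ has a supergradient $-a\le0$ at $M$. As $\varphi(M)\le k-M=n-1$,
$$\varphi(t)\le A(t):=n-1+a(M-t)\quad\text{on }[0,\bar s).$$
At $t^*$: $n-1-(t^*-M)=k-t^*<\varphi(t^*)\le n-1-a(t^*-M)$, so $0\le a<1$. Then $A(k)=(n-1)(1-a)>0$, so $A>0$ on $[0,k]$.

Now we use the barycenter. As $\int_0^{\bar s}A^N\ge V$, there is $s'\in(0,\bar s]$ with $\int_0^{s'}A^N=V$. The function $\varphi^N-A^N1_{[0,s']}$ has integral $0$, is $\le0$ on $[0,s']$ and $\ge0$ beyond. Multiplying by $t-s'$ gives a non-negative function, so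
$$\int_0^{s'}tA^N\,dt\le\int t\varphi^N\,dt=c_iV.\tag{6}$$

**Step 5: the subcase $a=0$.** Then $A=n-1$ and $V=(n-1)^Ns'$; (6) says $s'\le2c_i$.

If $k=n$: $s'\le\frac{2n}{n+1}$, and $2(n-1)^{n-1}\le n^{n-1}$ by Bernoulli's inequality for $(1+\frac1{n-1})^{n-1}$. So $V\le\frac n{n+1}n^{n-1}<n^{n-1}=\frac{k^n}n$.

If $n+1\le k\le2n-2$: $s'\le\frac{4n}{n+1}$, so $V\le\frac{4n}{n+1}(n-1)^{n-1}$. As $(1+\frac2N)^N$ is non-decreasing in $N$ and $N\ge2$, $(1+\frac2{n-1})^{n-1}\ge4$ and
$$\frac{k^n}n\ge\frac{n+1}n(n+1)^{n-1}=\frac{n+1}n\Big(1+\frac2{n-1}\Big)^{n-1}(n-1)^{n-1}\ge\frac{4(n+1)}n(n-1)^{n-1}>V.$$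

If $k\ge2n-1$: $s'\le\bar s\le k$ and $\big(\frac k{n-1}\big)^{n-1}>2^{n-1}\ge n$, so $V\le k(n-1)^{n-1}<\frac{k^n}n$.

**Step 6: the subcase $0<a<1$, reduced to an inequality in two numbers.** Put
$$H=A(0)=n-1+aM,\quad\beta=\frac aH,\quad b=\beta k,\quad x=1-\beta s',\qquad A(t)=H(1-\beta t).$$
As $k=M+n-1$, $b=\frac{a(M+n-1)}{n-1+aM}\in(0,1)$, because $a<1$. Since $0<s'\le k$, $1-b\le x<1$. From $1-\frac{bM}k=1-\beta M=\frac{n-1}H$,
$$H=\frac{k(n-1)}{k-bM}=\frac{k(n-1)}{n-1+M(1-b)}=k\Big(1+\frac{M(1-b)}{n-1}\Big)^{-1}.$$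
Hence
$$V=\int_0^{s'}H^N(1-\beta t)^N\,dt=\frac{H^N(1-x^n)}{n\beta}=\frac{k^n}n\cdot\frac{1-x^n}{R(b)},\qquad R(b)=b\Big(1+\frac{M(1-b)}{n-1}\Big)^{n-1}.$$
So what must be shown is
$$1-x^n\le R(b).\tag{7}$$

To use (6), substitute $u=1-\beta t$. With $\sigma=\sum_{j=0}^{n-1}x^j$ and $y=nx^n/\sigma$ we have $\frac{1-x^{n+1}}{1-x^n}=\frac{\sigma+x^n}\sigma=1+\frac yn$, so
$$\frac{\int_0^{s'}tA^N}{\int_0^{s'}A^N}=\frac1\beta\Big[1-\frac n{n+1}\cdot\frac{1-x^{n+1}}{1-x^n}\Big]=\frac{1-y}{(n+1)\beta}.$$
By (6) and Step 1, for $k=n$ and for $n+1\le k\le2n-2$,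
$$1-y\le(n+1)\beta c_i\le\mu\beta=\frac{\mu b}k.\tag{8}$$
To pass from $y$ to $x$: by AM–GM $\sigma\ge nx^{(n-1)/2}$, so $0<y\le x^{(n+1)/2}$ and $y^2\le x^{n+1}\le x^n$. Thus $1-x^n\le1-y^2$.

**Step 7: proof of (7).** There are four ranges.

*$k=n$.* Then $M=1$, and (8) with $\mu=n$ gives $y\ge1-b>0$. So $1-x^n\le1-(1-b)^2=b(2-b)$. By Bernoulli, $R(b)=b\big(1+\frac{1-b}{n-1}\big)^{n-1}\ge b(2-b)$.

*$k\ge n+1$ and $b\ge1/M$.* By Bernoulli, $R(b)\ge b+Mb(1-b)\ge b+(1-b)=1>1-x^n$.

*$n+1\le k\le2n-2$ and $b<1/M$.* As $M\ge2$, $b<\frac12$. By (8) with $\mu=2n$, $1-y\le\frac{2n}kb\le2b<1$, so $1-x^n\le1-(1-2b)^2=4b(1-b)$. Since $n-1\ge2$ and $(1+\frac CN)^N$ is non-decreasing in $N$ for fixed $C\ge0$,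
$$R(b)\ge b\Big(1+\frac{M(1-b)}2\Big)^2\ge b(2-b)^2=b(4-4b+b^2)>4b(1-b).$$

*$k\ge2n-1$ and $b<1/M$.* Here no barycenter is needed. As $M=k-n+1\ge n$, $M(1-b)>M-1\ge n-1$, so $R(b)\ge2^{n-1}b\ge nb$. By the strict Bernoulli inequality, $nb>1-(1-b)^n\ge1-x^n$, the last step because $x\ge1-b$.

If $k\ge2n-1$, then $k\ge n+1$ because $n\ge2$, so the ranges cover everything. This proves $V\le k^n/n$ in all cases, which is the inequality of Proposition 7. $\square$

## 11. Equality for $k>n$

We show by induction on $n$: if $k>n$, $D$ is $k$-free and $|D|=k^n/n!$, then $D=k\Delta_n$. For $n=1$ this is clear. Let $n\ge2$; we go through the cases of Section 10.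

**Case 2b.** For $k>n$ the inequalities in Step 5 are strict, and in each of the last three ranges of Step 7 inequality (7) is strict. So equality is impossible here.

**Case 2a.** Equality must hold in both parts. On the left, $\varphi\le k-t$ on $[0,m]$ with equal integrals of the $N$-th powers, so $\psi=0$ almost everywhere on $[0,m]$. On the right, $1+c(\frac{k'}n-1)=\frac{k'}n$, and as $c<1$ this forces $k'=n$. So $m=k-n\ge1$, and the concave function $\psi$ vanishes at two points $t_1<t_2$ of $[0,m]$. Hence $\psi\le0$ to the right of $t_2$, contradicting $\psi(t^*)>0$.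

**Case 1.** Equality forces $\bar s=k$ and $\varphi(t)=k-t$ almost everywhere on $[0,k)$, so on $(0,k)$ by continuity. As $\varphi$ is non-increasing and $\varphi(0)\le k$, also $\varphi(0)=k$. So $|D_0|=k^{n-1}/(n-1)!$. The corner $D_0$ is $k$-free in $\mathbb R^{n-1}_+$ and $k>n-1$, so by induction $D_0=k\Delta_{n-1}$. Since $ke_i=\bar se_i\in D$, convexity gives $D\supset k\Delta_n$. Both are compact convex sets with interior and the same volume, so $D=k\Delta_n$. This completes Proposition 7. $\square$

## 12. The range $k\ge n$: the polydisk, and its competitors at $k=n$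

**Proof of (B).** Let $k\ge n$ and let $X_\Omega$ be a convex toric domain. By Proposition 4, $0<c_k(X_\Omega)<\infty$, and since the ratio is invariant under scaling we may assume $c_k(X_\Omega)=k$. By Proposition 4, $h_\Omega(v)\ge k$ for all $v\in N_0^n$ with $|v|=k$, so $D=k\Omega^\circ$ is $k$-free (Section 8). By Proposition 7, $k^n|\Omega^\circ|=|D|\le k^n/n!$, i.e. $|\Omega^\circ|\le1/n!$. By Lemma 6, $|\Omega|\ge1$. So $\mathrm{vol}(X_\Omega)=n!\,|\Omega|\ge n!$ and
$$\widehat c_k(X_\Omega)\le\frac k{(n!)^{1/n}}=\widehat c_k(P_{2n}).$$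

*Uniqueness for $k>n$.* If equality holds, then $|\Omega|=1$, so $|\Omega^\circ|\ge1/n!$ by Lemma 6. Hence $|D|=k^n/n!$, and Proposition 7 gives $D=k\Delta_n$, so $\Omega^\circ=\Delta_n$ and $\Omega=\Omega^{\circ\circ}=[0,1]^n$. Undoing the scaling, the maximizers are exactly the $P(a,\dots,a)$, $a>0$.

*Non-uniqueness for $k=n$.* Let
$$\Omega'=\mathrm{conv}\big(ne_1,\{0\}\times[0,1]^{n-1}\big)=\{x\in\mathbb R^n_+:\ x_1\le n,\ x_j\le1-x_1/n\ (j\ge2)\}.$$
It is a corner, $|\Omega'|=\int_0^n(1-\tfrac tn)^{n-1}dt=1$, and $h_{\Omega'}(v)=\max(nv_1,\,v_2+\dots+v_n)$. If $|v|=n$, then either $v_1\ge1$ and $h_{\Omega'}(v)\ge n$, or $v_1=0$ and $h_{\Omega'}(v)=n$. So $c_n(X_{\Omega'})\ge n$ while $\mathrm{vol}(X_{\Omega'})=n!$, and $X_{\Omega'}$ is also a maximizer. It is not a scaled $P_{2n}$, since $\Omega'$ is not a cube. For $n=2$ it is $E(2,1)$, which up to exchanging coordinates is the $E(a,2a)$ of the four-dimensional list. $\square$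

By (A) and (B), $P_{2n}$ maximizes $\widehat c_k$ over $2n$-dimensional convex toric domains if and only if $k\ge n$. By (C), $\kappa(n)=n$ for $n=2,3,4$, so in dimensions $4,6,8$ every $k\ge\kappa(n)$ is in this range and the answer to the question is yes. For $n\ge5$ we have $\kappa(n)\le n-1$, so in every dimension $2n\ge10$ the answer is no: the statement fails exactly for $\kappa(n)\le k\le n-1$, where the truncated polydisk of Section 6 has a strictly larger ratio than $P_{2n}$.
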